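\title{A multiplicative splitting of the perverse filtration\\ of compactified Jacobians}

\begin{abstract}
Let $C$ be an integral, locally planar, complex projective curve. The rational cohomology of its compactified Jacobian carries a perverse filtration. We prove that this filtration has a splitting that is multiplicative for the cup product. The splitting is the eigenspace decomposition of a derivation of the cohomology ring. On the Jacobian of a smooth curve this derivation is the cohomological degree, written as an integral over the curve. We extend the integral across singular curves by means of flags of Hecke modifications, and we show that the Leibniz rule survives because the space of flags is locally trivial over a hyperplane arrangement. The splitting is defined in families, is compatible with specialization, and consists of mixed Hodge substructures.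
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. Cohomology is taken with rational coefficients in the classical topology.

\subsection{The perverse filtration}

Let $C$ be an integral (reduced and irreducible) projective curve of arithmetic genus $g$ which is \emph{locally planar}: an analytic neighborhood of each singular point embeds in $\mathbb C^2$. The \emph{compactified Jacobian} $\overline J_C$ is the fine moduli space of torsion-free sheaves of rank $1$ and degree $0$ on $C$. It is projective, integral and a local complete intersection of dimension $g$. It contains the Jacobian $J_C$, the group of line bundles of degree $0$, as a dense open subset, and $J_C$ acts on it by tensor product.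

If $C$ is smooth, then $\overline J_C=J_C$ is an abelian variety and $H^*(J_C)=\wedge^*H^1(J_C)$. If $C$ is singular, one compares $\overline J_C$ with the Jacobians of nearby smooth curves, and the comparison is recorded by a filtration. To define it, let $D^b_c(B)$ be the derived category of algebraically constructible complexes on a variety $B$, restricted to analytic open sets when needed. It carries the perverse $t$-structure, with truncations ${}^p\tau_{\le i}$ and cohomology functors ${}^p\mathcal H^i$, which commute with restriction to open sets. If $B$ is smooth and $\mathcal L$ is a local system on a dense Zariski open subset $B^\circ$, then $\mathcal L[\dim B]$ is perverse on $B^\circ$, and its intermediate extension $IC(\mathcal L)$ is the unique perverse extension to $B$ that has no nonzero subobject and no nonzero quotient supported on $B\setminus B^\circ$.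

Call a family $\mathcal C\to B$ of integral locally planar curves of arithmetic genus $g$ \emph{admissible for $C$} if $B$ is nonsingular, a point $0\in B$ with $\mathcal C_0=C$ is given, and the relative compactified Jacobian $X=\overline J_{\mathcal C/B}$ is nonsingular. A versal family is an example. The projection $\pi\colon X\to B$ is projective of relative dimension $g$. Put $K=R\pi_*\mathbb Q_X$. The perverse cohomology sheaves of $K[\dim X]$ lie in degrees $[-g,g]$. For a small ball $U$ around $0$, restriction identifies $H^*(\pi^{-1}(U))$ with $H^*(\overline J_C)$, the cohomology of the stalk $K_0$, and one sets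
\[
P_kH^d(\overline J_C)=\operatorname{Im}\Big(H^{d-\dim X}\big(U,{}^p\tau_{\le k-g}K[\dim X]\big)\to H^{d-\dim X}\big(U,K[\dim X]\big)=H^d(\overline J_C)\Big).
\]
This is an increasing filtration $P_0\subset P_1\subset\dots\subset P_{2g}=H^*(\overline J_C)$; we put $P_{-1}=0$. By results of Maulik--Yun and Migliorini--Shende it does not depend on the admissible family, and by a result of Maulik--Shen--Yin it is multiplicative: $P_iH^d\cup P_{i'}H^{d'}\subset P_{i+i'}H^{d+d'}$.

The meaning of $P_\bullet$ is best seen from the support theorem. For a plane curve singularity $p$ with local equation $\chi(t,y)=0$, let $T^1_p=\mathbb C[[t,y]]/(\chi,\chi_t,\chi_y)$ be the space of its first-order deformations. A family is \emph{locally versal} at $b\in B$ if the map $T_bB\to\bigoplus_pT^1_p$, summed over the singular points of $\mathcal C_b$, is surjective. Let $B^{\mathrm{sm}}\subset B$ be the open set of smooth curves.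

\begin{theorem}[Ng\^o; in this form Maulik--Yun \cite{MY} and Migliorini--Shende \cite{MS}]\label{thm:support}
For a projective family of integral locally planar curves of arithmetic genus $g$ over a smooth connected base $B$ which is locally versal at every point,
\[
K[\dim X]\cong\bigoplus_{k=0}^{2g}IC\big(R^k\pi_*\mathbb Q|_{B^{\mathrm{sm}}}\big)[-(k-g)].
\]
\end{theorem}

Taking the stalk at $0$, we see that $H^d(\overline J_C)$ is the sum over $k$ of the spaces $\mathcal H^{d-k-\dim B}(IC(R^k\pi_*\mathbb Q))_0$, and that $P_k$ collects the summands of index at most $k$. So $\mathrm{gr}^P_k$ is the part of the cohomology of $\overline J_C$ that is governed by $H^k$ of the nearby smooth Jacobians. For smooth $C$ only the term $k=d$ occurs, and $P_k=H^{\le k}(J_C)$. For singular $C$ a group $H^d$ may receive contributions from several $k$.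

\subsection{The problem and the results}

\begin{definition}\label{def:split}
A \emph{multiplicative splitting} of the perverse filtration is a decomposition $H^*(\overline J_C)=\bigoplus_{i=0}^{2g}H^*_{(i)}$ into graded subspaces $H^*_{(i)}=\bigoplus_dH^d_{(i)}$ such that
\[
P_kH^*(\overline J_C)=\bigoplus_{i\le k}H^*_{(i)}\quad\text{for all }k,\qquad H^*_{(i)}\cup H^*_{(i')}\subset H^*_{(i+i')}\quad\text{for all }i,i',
\]
with the convention $H^*_{(j)}=0$ for $j>2g$.
\end{definition}

The problem, which we take from Shen \cite{Shen}, is to decide whether a multiplicative splitting exists for every $C$ as above.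

For smooth $C$ the answer is yes, with $H^*_{(i)}=H^i(J_C)$. In a family, the local systems $R^k\pi_*\mathbb Q=\wedge^kR^1\pi_*\mathbb Q$ on $B^{\mathrm{sm}}$ form a graded algebra, and Theorem~\ref{thm:support} says that each summand of $K$ is determined by its restriction to $B^{\mathrm{sm}}$. This suggests a positive answer. It does not prove one: the isomorphism of Theorem~\ref{thm:support} is a choice, made without reference to the cup product. Nor does a splitting follow formally from multiplicativity. On $\mathbb Q[x]/(x^3)$ with $\deg x=2$, let $P_0=P_1=\langle1\rangle$, $P_2=\langle 1,x\rangle$ and $P_3=P_4=\langle1,x,x^2\rangle$. This filtration is multiplicative, but a graded splitting must put $x$ in index $2$ and $x^2$ in index $3\neq4$.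

\begin{theorem}\label{thm:main}
Let $C$ be an integral locally planar projective curve of arithmetic genus $g$. There is a derivation $h$ of degree $0$ of the graded ring $H^*(\overline J_C)$ which preserves $P_\bullet$ and acts on $P_k/P_{k-1}$ as multiplication by $k$, for $0\le k\le2g$. Consequently the subspaces $H^*_{(i)}=\ker(h-i)$ form a multiplicative splitting of the perverse filtration.
\end{theorem}

The second sentence follows from the first. Since $(h-k)P_k\subset P_{k-1}$, the product $\prod_{i\le k}(h-i)$ kills $P_k$, so $h$ is diagonalizable with eigenvalues in $\{0,\dots,2g\}$ and $P_k\subset\bigoplus_{i\le k}\ker(h-i)$; equality holds because on the quotient by $P_k$ the eigenvalues of $h$ exceed $k$. The eigenspaces are graded because $h$ has degree $0$. If $ha=ia$ and $ha'=i'a'$, then $h(aa')=(i+i')aa'$, and this eigenspace is zero for $i+i'>2g$. Conversely, a multiplicative splitting defines such a derivation, equal to $i$ on $H^*_{(i)}$; so nothing is lost in looking for $h$. The construction of $h$ does not use the multiplicativity of $P_\bullet$, which is in turn a consequence of the two conditions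 of Definition~\ref{def:split}.

\begin{theorem}\label{thm:compl}
Let $C$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item There are an admissible family $\mathcal C\to B$ for $C$ and a decomposition $R\pi_*\mathbb Q_X=\bigoplus_{i=0}^{2g}K_{(i)}$ splitting the perverse truncation filtration (the perverse cohomology of $K_{(i)}[\dim X]$ sits in degree $i-g$), such that for every $b\in B$ the induced decomposition of $H^*(\overline J_{\mathcal C_b})$ is a multiplicative splitting of its perverse filtration. These splittings are compatible with the specialization maps $H^*(\overline J_{\mathcal C_0})\to H^*(\overline J_{\mathcal C_b})$ for $b$ near $0$.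
\item The resulting subspaces $H^d_{(i)}\subset H^d(\overline J_C)$ are mixed Hodge substructures.
\item The set of multiplicative splittings of $H^*(\overline J_C)$ is a torsor under the group of graded ring automorphisms of $H^*(\overline J_C)$ that preserve $P_\bullet$ and act trivially on $\mathrm{gr}^P$.
\end{enumerate}
\end{theorem}

If $g=0$, then $X=B$ for any family, and $h=0$ proves everything. We assume $g\ge1$ from now on.

\subsection{Plan}
We construct $h$ as an endomorphism of the complex $K$ for a well-chosen family. Its action on $\mathrm{gr}^P$ can then be read off over $B^{\mathrm{sm}}$, by Theorem~\ref{thm:support}. The Leibniz rule cannot, and most of the paper serves its proof. Section~\ref{sec:smooth} gives the formula for $h$ on a smooth curve. Sections~\ref{sec:family} and~\ref{sec:flags} build the family and the space $Y$ of flags of Hecke modifications, as in parabolic Hitchin systems, on which the formula extends. Sections~\ref{sec:weights} and~\ref{sec:h} define $h$. Section~\ref{sec:leibniz} proves the Leibniz rule through a local triviality argument of Slodowy type, and Section~\ref{sec:compl}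 proves Theorem~\ref{thm:compl}.

\subsection{Sheaf-theoretic conventions}\label{ss:conv}
Functors such as $f_*$, $f_!$ are derived, and $\omega_Z$ is the dualizing complex of $Z$. We use the following standard facts.
\begin{enumerate}
\item[(F1)] For a holomorphic submersion $f$ of relative dimension $e$ one has $f^!=f^*[2e]$, compatibly with composition. In particular $\omega_M=\mathbb Q_M[2\dim M]$ for a complex manifold $M$, and $f^!=f^*$ for a local isomorphism $f$.
\item[(F2)] For a proper map $f\colon M\to M'$ of complex manifolds of pure dimension, the counit $f_!f^!\omega_{M'}\to\omega_{M'}$ is the \emph{Gysin morphism} $f_*\mathbb Q_M\to\mathbb Q_{M'}[2\dim M'-2\dim M]$. It is functorial, local on $M'$, and satisfies the projection formula $f_*(c\cdot f^*a)=f_*(c)\cdot a$ and $f_*(f^*a\cdot c)=a\cdot f_*(c)$. For a finite covering it is the trace, and for a proper submersion it is integration along the fibers; both commute with base change.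
\item[(F3)] A closed subvariety $\Gamma\subset Z$ of pure dimension $m$ has a fundamental class $[\Gamma]$ in $H^{BM}_{2m}(Z)=\operatorname{Hom}(\mathbb Q_Z,\omega_Z[-2m])$, compatible with restriction to open sets.
\item[(F4)] For $Z\subset M$ closed, $H^k_Z(M)=H^k(M,M\setminus Z)$ sits in the exact sequence $H^{k-1}(M)\to H^{k-1}(M\setminus Z)\xrightarrow{\partial}H^k_Z(M)\to H^k(M)$. It is unchanged if $M$ is replaced by an open neighborhood of $Z$ (excision), it is contravariant for maps of pairs, and $\partial(\xi e)=\xi\,\partial(e)$ for $\xi\in H^{\mathrm{even}}(M)$.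
\end{enumerate}

\section{The degree operator of a smooth Jacobian}\label{sec:smooth}

In this section $C$ is smooth of genus $g\ge1$, and $J=J_C$. The operator we want is multiplication by $k$ on $H^k(J)$. Since $[N]^*=N^k$ on $H^k(J)$, it is the derivative of $[N]^*$ at $N=1$; but a compactified Jacobian is not a group and $[N]$ is not available on it. We therefore rewrite the operator using only the universal sheaf and twisting by points of the curve.

Fix $\sigma\in C$. Let $\mathcal P$ be the Poincar\'e line bundle on $C\times J$, normalized to be trivial on $\{\sigma\}\times J$, let $\mathrm{AJ}\colon C\to J$, $q\mapsto\mathcal O(q-\sigma)$, be the Abel--Jacobi map, and let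
\[
\alpha_N\colon C\times J\to J,\qquad (q,F)\mapsto F(Nq-N\sigma).
\]
We regard classes on $C$ and on $J$ as classes on $C\times J$ by pullback, and we write $\bar v=\mathrm{AJ}^*v\in H^1(C)$ for $v\in H^1(J)$. Recall that $v\mapsto\bar v$ is an isomorphism.

\begin{lemma}\label{lem:smooth}
For $a\in H^k(J)$ one has $\alpha_N^*a=a+N\delta_1(a)+N^2\delta_2(a)$ with $\delta_i(a)\in H^i(C)\otimes H^{k-i}(J)$ independent of $N$, and
\[
\int_Cc_1(\mathcal P)\,\delta_1(a)=k\,a .
\]
\end{lemma}

\begin{proof}
The map $\alpha_N$ is the composite of $([N]\circ\mathrm{AJ})\times\mathrm{id}$ with the addition of $J$. On $H^1(J)$ addition pulls $v$ back to $v\otimes1+1\otimes v$, and $[N]^*v=Nv$; hence $\alpha_N^*v=v+N\bar v$. As $\alpha_N^*$ is a ring homomorphism, $\alpha_N^*(v_1\cdots v_k)=\prod_i(v_i+N\bar v_i)$. The coefficient of $N^i$ lies in $H^i(C)\otimes H^{k-i}(J)$ and vanishes for $i\ge3$. The coefficient of $N$ in $\alpha_N^*(aa')=\alpha_N^*(a)\alpha_N^*(a')$ gives $\delta_1(aa')=\delta_1(a)a'+a\,\delta_1(a')$.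

Put $h_J(a)=\int_Cc_1(\mathcal P)\delta_1(a)$. Since $c_1(\mathcal P)$ has even degree, the projection formula turns the rule for $\delta_1$ into $h_J(aa')=h_J(a)a'+a\,h_J(a')$. As $H^*(J)=\wedge^*H^1(J)$, it remains to show $h_J(v)=v$ for $v\in H^1(J)$. The bundle $(\mathrm{id}\times\mathrm{AJ})^*\mathcal P$ on $C\times C$ restricts to $\mathcal O(q-\sigma)$ on $C\times\{q\}$ and is trivial on $\{\sigma\}\times C$. The bundle $\mathcal O(\Delta_C-\{\sigma\}\times C-C\times\{\sigma\})$, with $\Delta_C$ the diagonal, has the same two properties, so they are isomorphic. Therefore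
\[
\mathrm{AJ}^*h_J(v)=\mathrm{pr}_{2*}\Big(\big([\Delta_C]-\mathrm{pr}_1^*[\sigma]-\mathrm{pr}_2^*[\sigma]\big)\,\mathrm{pr}_1^*\bar v\Big).
\]
The first term gives $\bar v$. The second vanishes since $[\sigma]\bar v\in H^3(C)=0$, and the third since $\mathrm{pr}_{2*}\mathrm{pr}_1^*\bar v\in H^{-1}(C)=0$. So $\mathrm{AJ}^*h_J(v)=\mathrm{AJ}^*v$ and $h_J(v)=v$.
\end{proof}

\begin{example}
Let $g=1$ and choose $v_1,v_2\in H^1(J)$ with $\int_C\bar v_1\bar v_2=1$. The class $c_1(\mathcal P)$ lies in $H^1(C)\otimes H^1(J)$, because $\mathcal P$ has degree $0$ on $C\times\{F\}$ and is trivial on $\{\sigma\}\times J$. The conditions $\int_Cc_1(\mathcal P)\bar v_i=v_i$ force $c_1(\mathcal P)=\bar v_2v_1-\bar v_1v_2$. Now $\delta_1(v_1v_2)=\bar v_1v_2+v_1\bar v_2$, and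
\[
(\bar v_2v_1-\bar v_1v_2)(\bar v_1v_2+v_1\bar v_2)=\bar v_2v_1\bar v_1v_2-\bar v_1v_2v_1\bar v_2=2\,\bar v_1\bar v_2\,v_1v_2 ,
\]
so $h_J(v_1v_2)=2v_1v_2$, as it should be.
\end{example}

On a singular curve, the formula meets two obstacles at a singular point $q$. The universal sheaf need not be invertible at $q$, so $c_1(\mathcal P)$ is not defined, and $F(Nq)$ has no meaning, so $\alpha_N$ is only a rational map. The first obstacle disappears if the pair $(q,F)$ is replaced by an inclusion $F\subset F_1$ of colength one: the quotient $F_1/F$ is always a line, and at a smooth point $q$ it equals $F|_q\otimes T_qC$. The second is met by taking the closure of the graph of $\alpha_N$ as a correspondence. The closure acts on cohomology, but no longer by a ring homomorphism, so the Leibniz rule acquires an error term supported on a bad locus. To control the error we need the topology of the space near the bad locus. For this we present the curves as covers of $\mathbb P^1$ and extend $F\subset F_1$ to a full flag $F\subset F_1\subset\dots\subset F_n=F(\text{fiber})$.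

\section{A family of covers of the projective line}\label{sec:family}

Let $C$ be as in Theorem~\ref{thm:main}. A finite scheme is \emph{curvilinear} if its local rings have embedding dimension at most $1$, that is, have the form $\mathbb C[y]/(y^e)$.

\begin{lemma}\label{lem:pencil}
There is a finite flat morphism $\varphi_0\colon C\to\mathbb P^1$ of some degree $n\ge2$ all of whose fibers are curvilinear.
\end{lemma}

\begin{proof}
Let $\mathcal L$ be a very ample line bundle of degree $n\ge2$ and $V\subset H^0(\mathcal L)$ a general $2$-dimensional subspace. The subspaces $V$ with a base point at a given $q\in C$ have codimension $2$ in the Grassmannian, so a general $V$ has no base point and defines a finite map $\varphi_0$ of degree $n$. It is flat because $\varphi_{0*}\mathcal O_C$ is torsion free on a smooth curve. At a smooth point of $C$ every fiber has embedding dimension at most $1$. At a singular point $p$ the space $\mathfrak m_p/\mathfrak m_p^2$ has dimension $2$, and very ampleness makes $H^0(\mathcal L)\to\mathcal L_p/\mathfrak m_p^2\mathcal L_p$ surjective, with kernel of codimension $3$. A general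 $V$ meets these finitely many kernels only in $0$. So the member of $V$ through $p$ is nonzero in $\mathfrak m_p/\mathfrak m_p^2$, and the fiber has embedding dimension $1$ at $p$.
\end{proof}

This is the main use of local planarity in the construction: at a point of embedding dimension at least $3$, no fiber of any map to $\mathbb P^1$ is curvilinear.

\subsection{The base}
We deform the pair $(C,\varphi_0)$ inside a Hilbert scheme. Let $\iota\colon C\hookrightarrow\mathbb P^r$ be an embedding with $H^1(C,\iota^*\mathcal O(1))=0$. The Euler sequence $0\to\mathcal O\to\mathcal O(1)^{r+1}\to T_{\mathbb P^r}\to0$ gives $H^1(C,\iota^*T_{\mathbb P^r})=0$. Embed $C$ in $\mathbb P^r\times\mathbb P^1$ by $(\iota,\varphi_0)$, with ideal $I$ and normal sheaf $\mathcal N=(I/I^2)^\vee$. Since $C$ is a local complete intersection, $I/I^2$ is locally free of rank $r$. The map $I/I^2\to\iota^*\Omega_{\mathbb P^r}$, $f\mapsto df$ modulo the differentials of $\mathbb P^1$, has cokernel $\Omega_{C/\mathbb P^1}$, which is torsion since $\varphi_0$ is generically \'etale. A generic isomorphism between locally free sheaves on an integral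 curve is injective. Dualizing gives
\[
0\to\iota^*T_{\mathbb P^r}\to\mathcal N\to\mathcal N/\iota^*T_{\mathbb P^r}\to0
\]
with last term $\mathcal Ext^1(\Omega_{C/\mathbb P^1},\mathcal O_C)$ of finite support. Hence $H^1(\mathcal N)=0$, so the Hilbert scheme of $\mathbb P^r\times\mathbb P^1$ is smooth at the point $0=[C]$ with tangent space $H^0(\mathcal N)$, and
\begin{equation}\label{eq:normal}
H^0(\mathcal N)\to H^0(\mathcal N/\iota^*T_{\mathbb P^r})\quad\text{is surjective.}
\end{equation}

Let $B$ be a smooth connected quasi-projective open neighborhood of $0$ in the Hilbert scheme, $\mathcal C\to B$ the universal curve and $\varphi\colon\mathcal C\to\mathbb P^1\times B$ the projection. After shrinking $B$, the following hold for every $b\in B$: the curve $\mathcal C_b$ is integral; $\varphi_b$ has finite fibers; these fibers are curvilinear; $H^1(\mathcal C_b,\mathcal O(1))=0$. Indeed, integrality is an open condition in a flat proper family, the last condition is open by semicontinuity, and the two middle ones fail on closed subsets of $\mathcal C$ (where the fiber dimension of $\varphi$ is positive, or the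 fiber of the sheaf $\Omega_\varphi$ has dimension at least $2$), whose images in $B$ are closed by properness. Then $\varphi$ is finite, it is flat by the fiberwise criterion, its degree is $n$, and every $\mathcal C_b$ has embedding dimension at most $2$, so it is locally planar of arithmetic genus $g$. Finally, after an \'etale base change, which does not alter tangent spaces, there is a section $\sigma\colon B\to\mathcal C$ with image in the smooth locus of $\mathcal C\to B$.

\medskip\noindent\textbf{Convention.} The proof of \eqref{eq:normal} used only the properties just listed, with $\iota$ replaced by the projection $\mathcal C_b\to\mathbb P^r$. So \eqref{eq:normal} holds at every $b\in B$. Everything proved below at the point $0$ uses only these properties and therefore holds at every point of $B$.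

\subsection{Local equations}
Fix $x_0\in\mathbb P^1$ and an affine coordinate $t$ on $\mathbb P^1$ vanishing at $x_0$. The fiber $\varphi_0^{-1}(x_0)$ is a finite subscheme of some $\mathbb A^r\subset\mathbb P^r$. Choose a polynomial $y$ on $\mathbb A^r$ that takes distinct values at the points of the fiber and such that $y-y(p)$ generates the maximal ideal of the fiber at each point $p$; this is possible because the fiber is curvilinear. Then $y$ generates the algebra of the fiber, so $1,y,\dots,y^{n-1}$ is a basis of it. By Nakayama's lemma, near $(x_0,0)$,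
\[
\varphi_*\mathcal O_{\mathcal C}=\mathcal O_{\mathbb P^1\times B}[y]/(\chi),\qquad \chi=\chi_b(t,y)\ \text{monic of degree $n$ in $y$.}
\]
We call $(t,y,\chi)$ a \emph{local equation} at $x_0$. Put $\hat O_{x_0}=\mathbb C[[t]][y]/(\chi_0)$, the product of the rings $\hat{\mathcal O}_{C,p}$ with $\varphi_0(p)=x_0$; as a $\mathbb C[[t]]$-module it is the space $\mathbb C[[t]][y]_{<n}$ of polynomials of degree less than $n$. The polynomial $\chi_0$ is the minimal polynomial of a generator of the function field $\mathbb C(C)$ over $\mathbb C(t)$, so it is separable. Hence $\hat O_{x_0}/(\chi_y)$ is finite-dimensional, and it vanishes if and only if $\varphi_0$ is \'etale over $x_0$. Let $x_1,\dots,x_s$ be the branch points of $\varphi_0$, those with nonreduced fiber, and fix a local equation at each.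

\begin{lemma}\label{lem:versal}
The map $T_0B\to\bigoplus_{j=1}^s\hat O_{x_j}/(\chi_y)$, $v\mapsto(\partial_v\chi)_j$, is surjective.
\end{lemma}

\begin{proof}
We identify this map with \eqref{eq:normal}. Fix a branch point with local equation $(t,y,\chi)$. The function $\chi_b(t,y)$ vanishes on $\mathcal C$, so $\chi_0\in I$, and the first-order deformation defined by $v\in T_0B$ has $\chi_0+\epsilon\,\partial_v\chi$ in its ideal. Under $T_0B=H^0(\mathcal N)=\operatorname{Hom}(I/I^2,\mathcal O_C)$ this says $v(\chi_0)=\pm\partial_v\chi$, with a universal sign.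

Let $p$ be a point of the fiber at which $\varphi_0$ is not \'etale. Then $y-y(p)$ is nonzero in the cotangent space of the fiber, so $dy\ne0$ at $p$, and there are local coordinates $(y,z_2,\dots,z_r)$ on $\mathbb P^r$ at $p$. In $\hat{\mathcal O}_{C,p}=\mathbb C[[t,y-y(p)]]/(\chi_0)$ write $z_i=h_i(t,y)$. The quotient of the completed local ring of $\mathbb P^r\times\mathbb P^1$ by $\chi_0$ and the $z_i-h_i$ is already $\hat{\mathcal O}_{C,p}$, so these $r$ elements generate the completion of $I$ and give a basis of $I/I^2$. Let $\nu_1,\dots,\nu_r$ be the dual basis of $\mathcal N$. A vector field maps to the homomorphism $f\mapsto\partial f$, so $\partial_{z_i}\mapsto\nu_i$ and $\partial_y\mapsto\chi_y\nu_1-\sum_{i\ge2}(\partial_yh_i)\nu_i$. Thus $v\mapsto v(\chi_0)$ identifies $(\mathcal N/\iota^*T_{\mathbb P^r})_p$ with $\hat{\mathcal O}_{C,p}/(\chi_y)$. At points where $\varphi_0$ is \'etale both sides vanish.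
\end{proof}

\begin{corollary}\label{cor:versal}
The family $\mathcal C\to B$ is locally versal at every point, and $B^{\mathrm{sm}}$ is dense in $B$.
\end{corollary}

\begin{proof}
A singular point $p$ of $C$ lies over a branch point, the map $T_0B\to T^1_p$ sends $v$ to $\partial_v\chi$, and $T^1_p=\hat{\mathcal O}_{C,p}/(\chi_t,\chi_y)$ is a quotient of $\hat{\mathcal O}_{C,p}/(\chi_y)$. So Lemma~\ref{lem:versal} gives local versality. Locally $\mathcal C$ is the hypersurface $\chi=0$. At a point $p$ with $\chi_y(p)=0$, Lemma~\ref{lem:versal} provides $v$ with $\partial_v\chi(p)\neq0$. Hence $\mathcal C$ is smooth, and by generic smoothness $\mathcal C\to B$ is smooth over a nonempty open subset of the irreducible variety $B$.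
\end{proof}

Lemma~\ref{lem:versal} is stronger than local versality: for $\chi_0=y^2-t$ the curve is smooth, yet $\hat O/(\chi_y)=\mathbb C$, and the lemma says that the branch point moves in the family. This extra freedom is needed in Proposition~\ref{prop:smooth}.

\section{Flags of Hecke modifications}\label{sec:flags}

\subsection{The spaces $X$ and $Y$}
Let $\pi\colon X=\overline J_{\mathcal C/B}\to B$ be the relative compactified Jacobian, which is projective over $B$. Let $\mathcal F$ be the universal sheaf on $\mathcal C\times_BX$. It is invertible over the smooth locus of $\mathcal C\to B$, and we normalize it to be trivial along $\sigma$. The open subset $\mathcal J\subset X$ of line bundles is a smooth commutative group scheme over $B$ with connected fibers of dimension $g$; it acts by $\mathrm{act}\colon\mathcal J\times_BX\to X$. As $\mathcal J$ is irreducible and dense in every fiber, $X$ is irreducible of dimension $\dim B+g$.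

The sheaf $\mathcal E=\varphi_*\mathcal F$ on $\mathbb P^1\times X$ is flat over $X$ and torsion free of rank $n$ on each $\mathbb P^1\times\{F\}$, hence locally free of rank $n$. It is a module over the pullback $\mathcal A$ of $\varphi_*\mathcal O_{\mathcal C}$. For $F\in X_b$ and $x\in\mathbb P^1$ write $F(x)=F\otimes\varphi_b^*\mathcal O(x)$. The spaces $F(x)/F=\mathcal E|_{(x,F)}\otimes T_x\mathbb P^1$ are the fibers of the rank $n$ bundle $\mathcal Q=\mathcal E\otimes T_{\mathbb P^1}$. Let $Y$ be the closed subscheme of the bundle of full flags $0=\mathcal Q_0\subset\mathcal Q_1\subset\dots\subset\mathcal Q_n=\mathcal Q$ formed by the $\mathcal A$-stable flags. A point of $Y$ is a tuple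
\[
(b,\ x,\ F=F_0\subset F_1\subset\dots\subset F_n=F(x)),\qquad F\in X_b,\quad \operatorname{length}(F_i/F_{i-1})=1 .
\]
The following maps are proper:
\[
\tau\colon Y\to\mathbb P^1\times X,\qquad \mathrm{pr}\colon Y\to X,\qquad f\colon Y\to\mathbb P^1\times B,\qquad\rho\colon Y\to B .
\]
Let $L=\mathcal Q_1$ be the line bundle with fiber $F_1/F_0$, and $\xi=c_1(L)\in H^2(Y)$. The algebra $\mathcal A$ acts on $L$ through a homomorphism $\tau^*\mathcal A\to\mathcal O_Y$, which is a morphism $\gamma\colon Y\to\mathcal C$ with $\varphi\gamma=f$; it sends a flag to the support of $F_1/F_0$.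

Let $D\subset\mathbb P^1\times B$ be the branch locus of $\varphi$, which is closed, let $D_X\subset\mathbb P^1\times X$ and $D_Y\subset Y$ be its preimages, and put $Y^\circ=Y\setminus D_Y$. Off $D_X$, \'etale locally, $\mathcal A$ is a product of $n$ copies of $\mathcal O$ and $\mathcal Q$ is the corresponding sum of $n$ line bundles, so a stable flag is an ordering of the factors. Thus a point of $Y^\circ$ is given by $(x,F)$ and an ordering $q_1,\dots,q_n$ of the $n$ distinct smooth points of $\varphi_b^{-1}(x)$, with $F_i=F(q_1+\dots+q_i)$ and $\gamma=q_1$, and $\tau\colon Y^\circ\to(\mathbb P^1\times X)\setminus D_X$ is finite \'etale of degree $n!$.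

\subsection{The eigenvalue map}
Fix $x_0$ and a local equation $(t,y,\chi)$ at $x_0$. On the part of $Y$ over a neighborhood of $(x_0,0)$, let $\lambda_i$ be the regular function by which $y$ acts on the line bundle $\mathcal Q_i/\mathcal Q_{i-1}$. A sheaf $F\in X_b$ is generically free of rank one over $\mathcal O_{\mathcal C_b}$, so the characteristic polynomial of $y$ on $\varphi_{b*}F$ is $\chi_b$. Hence $\lambda_1,\dots,\lambda_n$ are the roots of $\chi_b(t(x),\cdot)$ with multiplicity, and a point of $Y$ lies in $D_Y$ exactly when two of the $\lambda_i$ coincide there.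

Let $p_1,\dots,p_l$ be the points of $\varphi_0^{-1}(x_0)$; the values $y(p_1),\dots,y(p_l)$ are the distinct roots of $\chi_0(0,\cdot)$. On $f^{-1}(x_0,0)$ we have $\lambda_i=y(p_{\kappa(i)})$ for a locally constant surjection $\kappa\colon\{1,\dots,n\}\to\{1,\dots,l\}$. So $f^{-1}(x_0,0)=\bigsqcup_\kappa\Phi_\kappa$ with $\Phi_\kappa$ compact; we keep only the $\kappa$ with $\Phi_\kappa\ne\emptyset$. Embed $\mathbb C^l\subset\mathbb C^n$ by $(c_k)_k\mapsto(c_{\kappa(i)})_i$ and define, near $\Phi_\kappa$,
\[
\psi_\kappa=(t,\ \lambda\bmod\mathbb C^l)\quad\text{with values in}\quad\mathfrak t_\kappa=\mathbb C\times\mathbb C^n/\mathbb C^l .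
\]
Then $\psi_\kappa(\Phi_\kappa)=0$. The second component remembers the differences $\lambda_i-\lambda_{i'}$ with $\kappa(i)=\kappa(i')$, which are well-defined nonzero linear forms on $\mathbb C^n/\mathbb C^l$ for $i\ne i'$. Let $\Sigma_\kappa\subset\mathfrak t_\kappa$ be the union of their zero hyperplanes. Near $\Phi_\kappa$ the equality $\lambda_i=\lambda_{i'}$ forces $\kappa(i)=\kappa(i')$, so
\begin{equation}\label{eq:disc}
D_Y=\psi_\kappa^{-1}(\Sigma_\kappa)\quad\text{near }\Phi_\kappa .
\end{equation}

\begin{example}[A node]\label{ex:node}
The following model shows what the flags achieve. Let $n=2$ and $\chi_0=y^2-t^2$. The normalization $\mathbb C[[t]]^2$ is a torsion-free module on which $y$ acts by $\operatorname{diag}(t,-t)$. At $t=0$ this matrix is zero, every line is stable, and the fiber of $\tau$ is $\mathbb P^1$. Deform the matrix to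
\[
\Theta=\begin{pmatrix}t+u&v\\ w&-t-u\end{pmatrix},\qquad\det(y-\Theta)=y^2-t^2-2ut-(u^2+vw).
\]
The equation of the curve moves in the directions $1$ and $t$, which span $\hat O/(\chi_y)=\mathbb C[[t]]/(t^2)$. In the space with coordinates $(t,u,v,w)$ the branch locus is the singular quadric $(t+u)^2+vw=0$. Now add a stable line, spanned by $(1,z)$, with eigenvalue $\lambda$. The equations $t+u+vz=\lambda$ and $w-(t+u)z=\lambda z$ are solved by $u=\lambda-t-vz$ and $w=(2\lambda-vz)z$, so $(t,\lambda,v,z)$ are free coordinates. In the other chart, with the line spanned by $(z,1)$, the equations give $u=wz-\lambda-t$ and $v=(2\lambda-wz)z$, and $(t,\lambda,w,z)$ are free coordinates. The eigenvalues are $\lambda$ and $-\lambda$, the map $\psi=(t,2\lambda)$ is a submersion, and the branch locus has become the smooth divisor $\lambda=0$.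
\end{example}

\begin{proposition}\label{prop:smooth}
For every $x_0$ and $\kappa$ the map $\psi_\kappa$ is smooth at all points of $\Phi_\kappa$. The varieties $X$ and $Y$ are smooth, $Y^\circ$ is dense in $Y$, and $Y$ has pure dimension $\dim X+1$.
\end{proposition}

\begin{proof}
Recall the infinitesimal criterion. A \emph{small extension} is a surjection $A'\to A$ of local Artinian $\mathbb C$-algebras with residue field $\mathbb C$ and kernel $\mathbb C\epsilon$, where $\mathfrak m_{A'}\epsilon=0$. A morphism $\psi$ of schemes of finite type over $\mathbb C$ is smooth at a closed point $z$ if, for every small extension, every $A$-point of the source centered at $z$ and every $A'$-point of the target lifting its image come from an $A'$-point of the source. Let $z\in\Phi_\kappa$, with underlying sheaf $F$, and let such data be given. Put $S=\{x_0,x_1,\dots,x_s\}$, where $x_0$ may or may not be a branch point, with a local equation at each point of $S$. We translate the $A$-point into matrices at the points of $S$, show that lifts of the matrices give a lift of the point, and then lift the matrices.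

\emph{Step 1: matrices.} The $A$-point consists of $b_A\in B(A)$, a point $t=u_A$ of $\mathbb P^1$ with $u_A\in\mathfrak m_A$, an $A$-flat sheaf $F_A$ on $\mathcal C_{b_A}$, and a flag. Let $E$ be the completion of $\varphi_*F_A$ at $x_0$, a free $A[[t]]$-module of rank $n$. The pullback of $\mathcal Q$ is the free $A$-module $(t-u_A)^{-1}E/E$, and the flag has free quotients of rank one. Lift an adapted basis by Nakayama's lemma: there is a basis $e_1,\dots,e_n$ of $E$ such that $\mathcal Q_i$ is spanned by $(t-u_A)^{-1}e_1,\dots,(t-u_A)^{-1}e_i$. Let $\Theta$ be the matrix of $y$ in this basis. The flag is stable under $\mathcal A$, which is generated by $y$, if and only if $\Theta$ is upper triangular modulo $t-u_A$, and then $\lambda_i=\Theta_{ii}\bmod(t-u_A)$.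

Put $\hat O_A=A[[t]][y]/(\chi_{b_A})$ and $A((t))=A[[t]][1/t]$. We claim:
\begin{equation}\label{eq:free}
\text{$E[1/t]$ is a free $\hat O_A[1/t]$-module of rank one.}
\end{equation}
Modulo $\mathfrak m_A$ this holds because $F$ is generically free of rank one. Lift a generator. Since $\mathfrak m_A$ is nilpotent, the resulting map $\hat O_A[1/t]\to E[1/t]$ is surjective, and both sides are free of rank $n$ over $A((t))$, so it is bijective. From \eqref{eq:free} we get $\det(y-\Theta)=\chi_{b_A}$ in $A((t))[y]$, hence in $A[[t]][y]$. At the other points of $S$ any basis of the completion gives in the same way a matrix $\Theta$, without a triangularity condition, whose characteristic polynomial is the local $\chi_{b_A}$.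

\emph{Step 2: lifted matrices give a lifted point.} Suppose we are given lifts $b'\in B(A')$ and $u'\in\mathfrak m_{A'}$, and at each point of $S$ a lift $\Theta'$ over $A'[[t]]$ with $\det(y-\Theta')=\chi_{b'}$, such that $\Theta'$ at $x_0$ is upper triangular modulo $t-u'$. By Cayley--Hamilton, $E'=A'[[t]]^n$ with $y$ acting by $\Theta'$ is an $\hat O_{A'}$-module lifting $E$.

The curve $V=\varphi_0^{-1}(\mathbb P^1\setminus S)$ is smooth and affine, and $F_A$ is a line bundle on the thickening $V_A\subset\mathcal C_{b_A}$. It lifts to a line bundle $M$ on $V_{A'}\subset\mathcal C_{b'}$, because the obstruction lies in $H^2(V,\mathcal O)=0$. Choose $\infty\in\mathbb P^1\setminus S$, let $W=\mathbb P^1\setminus\{\infty\}$, and let $\phi$ be the monic polynomial on $W=\mathbb A^1$ with simple zeros at the points of $S$. Let $R$ be the ring of functions on the part of $\mathcal C_{b'}$ over $W$. It is Noetherian, $\phi$ is a nonzerodivisor in it, and its $\phi$-adic completion $\hat R$ is the product of the rings $\hat O_{A'}$ over $S$. Let $\hat M$ be the product of the modules $E'$, a finite $\hat R$-module, flat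 over $A'$, on which $\phi$ is injective. The module $\hat M[1/\phi]$ is free of rank one over $\hat R[1/\phi]$ by the proof of \eqref{eq:free}, and $M\otimes\hat R[1/\phi]$ is free of rank one because it is invertible over an Artinian ring. The sheaf $F_A$ gives an isomorphism between their reductions to $A$. In terms of generators this isomorphism is a unit, and units lift along a surjection with nilpotent kernel. Fix a lift.

The Beauville--Laszlo theorem says: given an $R[1/\phi]$-module $M$, an $\hat R$-module $\hat M$ without $\phi$-torsion and an isomorphism $M\otimes\hat R[1/\phi]\cong\hat M[1/\phi]$, there is an $R$-module $M^\natural$ without $\phi$-torsion, unique up to unique isomorphism, with $M^\natural[1/\phi]=M$ and $M^\natural\otimes_R\hat R=\hat M$ inducing the given isomorphism. Since $R$ is Noetherian, $R\to R[1/\phi]\times\hat R$ is faithfully flat. Therefore $M^\natural$ is finite over $R$ and flat over $A'$, and $M^\natural\otimes_{A'}A$ has no $\phi$-torsion; by uniqueness it is $F_A$ over $W$. Gluing $M^\natural$ with $M$ over $W\setminus S$ gives an $A'$-flat lift $F'$ of $F_A$, that is, an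 $A'$-point of $X$. Its completion at $x_0$ is $E'$, and the standard flag in $(t-u')^{-1}E'/E'$ is stable. We obtain an $A'$-point of $Y$ lifting the given $A$-point, with $t=u'$ and $\lambda_i=\Theta'_{ii}\bmod(t-u')$.

\emph{Step 3: lifting the matrices.} Let $(u',\bar\lambda')$ be the given $A'$-point of $\mathfrak t_\kappa$. Any lift of $\lambda_A\in A^n$ to $A'^n$ has a class differing from $\bar\lambda'$ by an element of $\epsilon\,\mathbb C^n/\mathbb C^l$; correcting it, we get a lift $\lambda'$ with class $\bar\lambda'$. At $x_0$ write $\Theta=\Theta^{(0)}+(t-u_A)\Theta^{(1)}$ with $\Theta^{(0)}$ upper triangular with entries in $A$ and diagonal $\lambda_A$. Lift $\Theta^{(0)}$ to an upper triangular matrix with diagonal $\lambda'$, lift $\Theta^{(1)}$ arbitrarily, and replace $u_A$ by $u'$; call the result $\Theta'$. Lift the matrices at the other points of $S$ arbitrarily, and lift $b_A$ to $b'$, which is possible since $B$ is smooth. Only the determinant conditions remain. At each point of $S$,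
\[
\det(y-\Theta')-\chi_{b'}=\epsilon d,\qquad d\in\mathbb C[[t]][y]_{<n}\cong\hat O .
\]
There are two ways to change $d$. Moving $b'$ by $\epsilon v$ with $v\in T_0B$ changes each $d$ by $-\partial_v\chi$. By Lemma~\ref{lem:versal} we may thus arrange $d\in\chi_y\hat O$ at all branch points simultaneously; if $x_0$ is not a branch point, $\chi_y$ is a unit there and the condition is automatic. Write $d\equiv\eta\chi_y\pmod{\chi_0}$ with $\eta\in\mathbb C[[t]][y]$.

The second way is to replace $\Theta'$ by $\Theta'+\epsilon\,\eta(\Theta_0)$, where $\Theta_0$ is the reduction of $\Theta$ to $\mathbb C[[t]]$. This changes $\det(y-\Theta')$ by $-\epsilon\operatorname{tr}\big(\operatorname{adj}(y-\Theta_0)\,\eta(\Theta_0)\big)$. The matrix $\Theta_0$ has $n$ distinct eigenvalues $\theta_1,\dots,\theta_n$ in an algebraic closure of $\mathbb C((t))$, the roots of $\chi_0$, and diagonalizing it gives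
\[
\operatorname{tr}\big(\operatorname{adj}(y-\Theta_0)\,\eta(\Theta_0)\big)=\sum_i\eta(\theta_i)\prod_{j\ne i}(y-\theta_j).
\]
This polynomial has degree less than $n$ in $y$ and takes the value $\eta(\theta_i)\chi_y(\theta_i)=d(\theta_i)$ at each $\theta_i$, so it equals $d$. After the replacement all determinant conditions hold. At $x_0$, the matrix $\eta(\Theta_0)$ is upper triangular modulo $t$ with diagonal entries $\eta(0,y(p_{\kappa(i)}))$. Since $\epsilon u'=0$, we have $\epsilon t=\epsilon(t-u')$. So the new matrix is still upper triangular modulo $t-u'$, and its diagonal differs from $\lambda'$ by an element of $\epsilon\,\mathbb C^l$. This is the reason for dividing by $\mathbb C^l$: the point $(u',\bar\lambda')$ of $\mathfrak t_\kappa$ is unchanged. By Step 2 the criterion holds.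

\emph{Conclusion.} As $\mathfrak t_\kappa$ is smooth and $x_0$, $\kappa$, $z$ were arbitrary, $Y$ is smooth at every point over $0$. Deleting the flag, $u$, $\lambda$ and the triangularity conditions from the three steps proves the criterion for $X\to\operatorname{Spec}\mathbb C$ at every point over $0$. By \eqref{eq:disc}, near a point over $0$ the set $D_Y$ is the preimage of a finite union of hyperplanes under a submersion, so it is nowhere dense there. By the convention of Section~\ref{sec:family} these statements hold over every $b\in B$. Finally $Y^\circ$ is \'etale over $\mathbb P^1\times X$, hence of pure dimension $\dim X+1$, and it is dense.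
\end{proof}

The simplest case shows the role of the base. For $\chi=y^2-t+\beta$, with $\beta$ a function on $B$ vanishing at $0$, the flag is the choice of a root $y$, we have $\lambda=(y,-y)$ and $\psi=(y^2+\beta,2y)$. This is a submersion at $y=0$ exactly when $d\beta\ne0$, which is Lemma~\ref{lem:versal}.

Thus $\mathcal C\to B$ is admissible for each of its fibers, and Theorem~\ref{thm:support} applies to it by Corollary~\ref{cor:versal}. We also record the link between $L$ and the universal sheaf.

\begin{lemma}\label{lem:L}
On the open set $Y'\subset Y$ where $\gamma$ lands in the smooth locus of $\mathcal C\to B$, one has $L\cong(\gamma,\mathrm{pr})^*(\mathcal F\otimes T_{\mathcal C/B})$.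
\end{lemma}

\begin{proof}
At a smooth point $q$ over $x$ the module $F(x)/F$ is a quotient of a discrete valuation ring, so its only submodule of length one is $F(q)/F=F|_q\otimes T_q\mathcal C_b$. The graph of $\gamma$ is a relative Cartier divisor in $\mathcal C\times_BY'$ contained in the divisor $\{\varphi(q)=x\}$, so the lines $F(q)/F$ form a line subbundle of $\tau^*\mathcal Q$ isomorphic to $(\gamma,\mathrm{pr})^*(\mathcal F\otimes T_{\mathcal C/B})$. It has the same fibers as $L$, and $Y'$ is reduced.
\end{proof}

\section{Weights and the derivation over $Y^\circ$}\label{sec:weights}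

For an open set $U\subset B$ in the classical topology, a subscript $U$ denotes the part of a space over $U$. On $Y^\circ$ the point $\gamma=q_1$ is smooth, so the maps of Section~\ref{sec:smooth} make sense:
\[
\alpha_N\colon Y^\circ\to X,\qquad F_\bullet\mapsto F_0(Nq_1-N\sigma).
\]
We want the ``coefficient of $N$'' in $\alpha_N^*$. In Lemma~\ref{lem:smooth} it came from the exterior algebra structure of $H^*(J)$, which is not available now. But $\alpha_N$ factors through multiplication by $N$ on a group scheme. Let $G=\mathcal J\times_BX$, a group scheme over $X$ with projection $p\colon G\to X$ and zero section $s$, and let $\mathsf u\colon Y^\circ\to G$ send $F_\bullet$ to $(\mathcal O(q_1-\sigma),F_0)$. Then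
\begin{equation}\label{eq:alpha}
\alpha_N=\mathrm{act}\circ[N]\circ\mathsf u,\qquad p\circ\mathsf u=\mathrm{pr},\qquad\mathrm{act}\circ s=\mathrm{id}_X .
\end{equation}
It suffices to diagonalize $[2]^*$ on $H^*(G_U)$. The fibers of $p$ are not compact and their topology jumps, so the stalks of $p_*\mathbb Q$ are not the cohomology of the fibers. We work with $p_!$ instead, which does commute with base change. The passage from cohomology sheaves to complexes uses the following fact.

\begin{lemma}\label{lem:ghost}
Let $M$ be an object of a triangulated category with a $t$-structure, with cohomology in degrees $[i_0,i_1]$. If endomorphisms $f_{i_0},\dots,f_{i_1}$ of $M$ satisfy $\mathcal H^i(f_i)=0$ for each $i$, then $f_{i_0}\circ\dots\circ f_{i_1}=0$. Moreover $f_{i_1}$ factors through $\tau_{\le i_1-1}M\to M$.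
\end{lemma}

\begin{proof}
The composite $M\xrightarrow{f_{i_1}}M\to\mathcal H^{i_1}(M)[-i_1]$ equals $\mathcal H^{i_1}(f_{i_1})[-i_1]$ composed with the projection, so it is zero. Hence $f_{i_1}$ factors through $j\colon\tau_{\le i_1-1}M\to M$. Now $f_{i_0}\cdots f_{i_1-1}\,j=j\,\tau(f_{i_0})\cdots\tau(f_{i_1-1})$ with $\tau=\tau_{\le i_1-1}$, and the right side vanishes by induction on $i_1-i_0$.
\end{proof}

\begin{proposition}\label{prop:weights}
Let $U\subset B$ be open. Then $H^*(G_U)=\bigoplus_{i=0}^{2g}H^*(G_U)_i$, where $H^*(G_U)_i$ is the eigenspace of $[2]^*$ with eigenvalue $2^i$, and $H^*(G_U)_0=p^*H^*(X_U)$.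
\end{proposition}

\begin{proof}
We omit $U$ from the notation. Let $\Lambda=p_!p^!\mathbb Q_X$. Since $p^!=p^*[2g]$ by (F1), adjunction gives
\begin{equation}\label{eq:adj}
H^d(G)=\operatorname{Hom}(p^*\mathbb Q,p^*\mathbb Q[d])=\operatorname{Hom}(p^!\mathbb Q,p^!\mathbb Q[d])=\operatorname{Hom}(\Lambda,\mathbb Q_X[d]).
\end{equation}
The map $m=[2]$ satisfies $pm=p$, and it is a local isomorphism since its differential along the fibers is conjugate, by translations, to multiplication by $2$ on the Lie algebra. Let $e\colon\Lambda=p_!m_!m^!p^!\mathbb Q\to p_!p^!\mathbb Q=\Lambda$ be induced by the counit $\varepsilon_m\colon m_!m^!\to\mathrm{id}$.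

\emph{Under \eqref{eq:adj}, $m^*$ is precomposition with $e$.} A class $c\colon p^!\mathbb Q\to p^!\mathbb Q[d]$ corresponds to $\varepsilon_p\circ p_!(c)$. By naturality of $\varepsilon_m$,
\[
\varepsilon_p\circ p_!(c)\circ p_!(\varepsilon_m)=\varepsilon_p\circ p_!(\varepsilon_m)\circ p_!m_!m^!(c)=\varepsilon_{pm}\circ(pm)_!(m^!c),
\]
which corresponds to $m^!c=m^*c$. Likewise, for $a\colon\mathbb Q_X\to\mathbb Q_X[d]$ we have $a\circ\varepsilon_p=\varepsilon_p\circ p_!p^!(a)$, so \emph{$p^*$ is precomposition with $\varepsilon_p\colon\Lambda\to\mathbb Q_X$.}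

\emph{Action on cohomology sheaves.} The pair $(\Lambda,e)$ commutes with base change to a point $F\in X_b$, where $\mathcal H^{-i}(\Lambda)_F=H_c^{2g-i}(\mathcal J_b)$. By \eqref{eq:adj} over this point, the dual of $\mathcal H^{-i}(\Lambda)_F$ is $H^i(\mathcal J_b)$ and the transpose of $e$ is $[2]^*$. A connected commutative Lie group of real dimension $2g$ is a product of a vector space and a compact torus, so $H^*(\mathcal J_b)=\wedge^*H^1(\mathcal J_b)$ with $[2]^*=2$ on $H^1$. Hence $\mathcal H^{-i}(\Lambda)=0$ unless $0\le i\le2g$, and $e$ acts on $\mathcal H^{-i}(\Lambda)$ as $2^i$. Lemma~\ref{lem:ghost} gives $\prod_{i=0}^{2g}(e-2^i)=0$. So $m^*$ is annihilated by a polynomial with the simple roots $2^i$, which gives the decomposition.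

\emph{Weight $0$.} As $pm=p$, we have $p^*H^*(X)\subset H^*(G)_0$. The counit $\varepsilon_p$ induces on stalks of $\mathcal H^0$ the integration map $H^{2g}_c(\mathcal J_b)\to\mathbb Q$, an isomorphism because $\mathcal J_b$ is connected. So there is a triangle $\tau_{\le-1}\Lambda\to\Lambda\xrightarrow{\varepsilon_p}\mathbb Q_X\to$. Let $c\colon\Lambda\to\mathbb Q[d]$ satisfy $ce=c$, and let $c'$ be its restriction to $\tau_{\le-1}\Lambda$. Then $c'\circ\tau_{\le-1}(e)=c'$, while $\prod_{i\ge1}(\tau_{\le-1}(e)-2^i)=0$ by Lemma~\ref{lem:ghost}. Hence $\prod_{i\ge1}(1-2^i)\,c'=0$, so $c'=0$ and $c$ factors through $\varepsilon_p$.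
\end{proof}

Let $\sum_{j=0}^{2g}\beta_jT^j\in\mathbb Q[T]$ be the polynomial of degree at most $2g$ with value $1$ at $T=2$ and value $0$ at $T=2^i$ for $0\le i\le 2g$, $i\ne1$. Thus
\begin{equation}\label{eq:beta}
\sum_{j=0}^{2g}\beta_j\,(2^j)^i=\begin{cases}1,&i=1,\\0,&0\le i\le2g,\ i\ne1,\end{cases}
\end{equation}
so that $\sum_j\beta_j\,\mathsf f(2^j)$ is the coefficient of $N$ of any polynomial $\mathsf f(N)$ of degree at most $2g$.

\begin{corollary}\label{cor:delta}
For $U\subset B$ open, the map $\delta=\sum_{j=0}^{2g}\beta_j\,\alpha_{2^j}^*\colon H^*(X_U)\to H^*(Y^\circ_U)$ satisfies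
\[
\delta(aa')=\delta(a)\,\mathrm{pr}^*a'+\mathrm{pr}^*a\;\delta(a').
\]
\end{corollary}

\begin{proof}
Write $c_i$ for the weight $i$ component of $c\in H^*(G_U)$. Since $[2^j]^*=([2]^*)^j$, the operator $\sum_j\beta_j[2^j]^*$ is the projection $c\mapsto c_1$, so \eqref{eq:alpha} gives $\delta(a)=\mathsf u^*\big((\mathrm{act}^*a)_1\big)$.

We claim $(\mathrm{act}^*a)_0=p^*a$. By Proposition~\ref{prop:weights}, $(\mathrm{act}^*a)_0=p^*a''$ for some $a''$. If $c$ has weight $i\ge1$, then $[2]\circ s=s$ gives $s^*c=2^is^*c$, so $s^*c=0$. Hence $a=s^*\mathrm{act}^*a=s^*p^*a''=a''$.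

As $[2]^*$ is a ring homomorphism, weights add under cup product, so the weight $1$ part of $\mathrm{act}^*a\cdot\mathrm{act}^*a'$ is $(\mathrm{act}^*a)_1\,p^*a'+p^*a\,(\mathrm{act}^*a')_1$. Apply $\mathsf u^*$ and use $p\mathsf u=\mathrm{pr}$.
\end{proof}

\section{The operator $h$}\label{sec:h}

The class $\delta(a)$ lives on $Y^\circ$, which is not proper over $X$, so it cannot be pushed forward. We extend it to $Y$ by closing up graphs. Let $Z=Y\times_BX$, with projections $\pi_Y\colon Z\to Y$, which is proper, and $\rho_X\colon Z\to X$. Let $m=\dim Y$, and let $\Gamma_N\subset Z$ be the closure of the graph of $\alpha_N$, of pure dimension $m$. Since $Y$ is smooth, $\pi_Y^!\mathbb Q_Y=\omega_Z[-2m]$. By (F3) the class $[\Gamma_N]$ is a morphism $\mathbb Q_Z\to\pi_Y^!\mathbb Q_Y$, or by adjunction $\pi_{Y*}\mathbb Q_Z=\pi_{Y!}\mathbb Q_Z\to\mathbb Q_Y$. Composing with pullback along $\rho_X$, we get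
\[
[\Gamma_N]_*\colon K=\pi_*\mathbb Q_X\to\pi_*\rho_{X*}\mathbb Q_Z=\rho_*\pi_{Y*}\mathbb Q_Z\to\rho_*\mathbb Q_Y .
\]
Suppose that over an open set $Y''\subset Y$ the variety $\Gamma_N$ is the graph of a morphism $\alpha\colon Y''\to X$, the image of a section $\mathsf s$ of $\pi_Y$. There $[\Gamma_N]$ is the composite $\mathbb Q_Z\to\mathsf s_*\mathbb Q=\mathsf s_!\mathsf s^!\pi_Y^!\mathbb Q\to\pi_Y^!\mathbb Q$, whose adjoint $\pi_{Y*}\mathbb Q_Z\to\pi_{Y*}\mathsf s_*\mathbb Q=\mathbb Q$ is $\mathsf s^*$. Hence
\begin{equation}\label{eq:graph}
[\Gamma_N]_*(a)|_{Y''}=\mathsf s^*\rho_X^*a=\alpha^*a .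
\end{equation}
Define $\tilde\delta=\sum_{j=0}^{2g}\beta_j[\Gamma_{2^j}]_*\colon K\to\rho_*\mathbb Q_Y$ and
\[
h\colon K\xrightarrow{\ \tilde\delta\ }\rho_*\mathbb Q_Y\xrightarrow{\ \xi\ }\rho_*\mathbb Q_Y[2]\xrightarrow{\ \frac1{(n-1)!}\mathrm{pr}_*\ }K ,
\]
where $\mathrm{pr}_*\colon\mathrm{pr}_*\mathbb Q_Y\to\mathbb Q_X[-2]$ is the Gysin morphism. The factor $(n-1)!$ counts the orderings with given first point. The endomorphism $h$ acts on $H^*(X_U)$ for all open $U$, compatibly with restriction, and on the stalk cohomology $H^*(X_b)=\varinjlim_{U\ni b}H^*(X_U)$, preserving degrees. By \eqref{eq:graph} with $Y''=Y^\circ$,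
\begin{equation}\label{eq:restrict}
\tilde\delta(a)|_{Y^\circ_U}=\delta(a)\qquad\text{for }a\in H^*(X_U).
\end{equation}

\begin{proposition}\label{prop:graded}
The endomorphism $h$ acts on ${}^p\mathcal H^{k-g}(K[\dim X])$ as multiplication by $k$. It preserves $P_\bullet H^*(\overline J_C)$ and acts on $P_k/P_{k-1}$ as $k$.
\end{proposition}

\begin{proof}
We first work over $B^{\mathrm{sm}}$ and reduce to Lemma~\ref{lem:smooth}. There $W=\mathcal C\times_BX$ is smooth and projective over $X$, by a map $\mathrm{pr}_W$, and $\nu=(\gamma,\mathrm{pr})\colon Y\to W$ is proper with $\mathrm{pr}_W\nu=\mathrm{pr}$. Over the dense open set of pairs $(q,F)$ with $\varphi(q)\notin D$, the map $\nu$ is a covering of degree $(n-1)!$. So $\nu_*1=(n-1)!$ and $\nu_*\nu^*=(n-1)!$ by (F2). The maps $\alpha^W_N\colon W\to X$, $(q,F)\mapsto F(Nq-N\sigma)$, are defined everywhere, and $\alpha^W_N\nu$ extends $\alpha_N$. As $Y^\circ$ is dense, $\Gamma_N$ is the graph of $\alpha_N^W\nu$ over $B^{\mathrm{sm}}$. By \eqref{eq:graph}, $\tilde\delta=\nu^*\delta^W$ with $\delta^W=\sum_j\beta_j(\alpha^W_{2^j})^*$. With Lemma~\ref{lem:L},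
\[
h(a)=\mathrm{pr}_{W*}\Big(\big(c_1(\mathcal F)+c_1(T_{\mathcal C/B})\big)\,\delta^W(a)\Big).
\]
Integration along the fibers of $\mathrm{pr}_W$ commutes with restriction to $b\in B^{\mathrm{sm}}$, where $W_b=\mathcal C_b\times J_b$ and $\mathcal F$ is the normalized Poincar\'e bundle. By Lemma~\ref{lem:smooth}, $(\alpha^W_N)^*a$ is a polynomial in $N$ of degree at most $2\le2g$, so $\delta^W=\delta_1$ by \eqref{eq:beta}. The product $c_1(T_{\mathcal C_b})\delta_1(a)$ lies in $H^3(\mathcal C_b)\otimes H^*(J_b)=0$. Hence $h=k$ on $H^k(J_b)$, and so on ${}^p\mathcal H^{k-g}(K[\dim X])|_{B^{\mathrm{sm}}}=R^k\pi_*\mathbb Q[\dim B]$.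

By Theorem~\ref{thm:support}, ${}^p\mathcal H^{k-g}(K[\dim X])$ is an intermediate extension from $B^{\mathrm{sm}}$. The image of its endomorphism $h-k$ is a subobject supported on $B\setminus B^{\mathrm{sm}}$, hence zero. Finally $h$ induces an endomorphism of ${}^p\tau_{\le k-g}K[\dim X]$ compatible with the map to $K[\dim X]$, so it preserves $P_k$. On this truncation $h-k$ kills the top perverse cohomology, so by Lemma~\ref{lem:ghost} it factors through ${}^p\tau_{\le k-1-g}K[\dim X]$. Thus $(h-k)P_k\subset P_{k-1}$.
\end{proof}

\section{The Leibniz rule on the singular fiber}\label{sec:leibniz}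

Let $X_0=\overline J_C$. For $a,a'\in H^*(X_U)$ consider the error term
\[
\zeta(a,a')=\tilde\delta(aa')-\tilde\delta(a)\,\mathrm{pr}^*a'-\mathrm{pr}^*a\;\tilde\delta(a')\in H^*(Y_U).
\]
By \eqref{eq:restrict} and Corollary~\ref{cor:delta} it vanishes on $Y^\circ_U$. Since $\xi$ has even degree, the projection formula gives
\begin{equation}\label{eq:defect}
h(aa')-h(a)a'-a\,h(a')=\tfrac1{(n-1)!}\,\mathrm{pr}_*\big(\xi\,\zeta(a,a')\big).
\end{equation}
We know nothing else about $\zeta(a,a')$, and nothing else is needed.

\begin{proposition}\label{prop:vanish}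
Let $U\subset B$ be an open neighborhood of $0$ and let $\zeta\in H^k(Y_U)$ vanish on $Y^\circ_U$. Then $\mathrm{pr}_*(\xi\zeta)|_{X_0}=0$.
\end{proposition}

Here is the mechanism. The class $\zeta$ comes from cohomology with support in $D_Y$, and near a branch point we shall write it as $\partial e$ with $e$ a class on the complement of $D_Y$. Over $b=0$ this complement is $\tilde\Delta^*\times X_0$, with $\tilde\Delta^*$ a union of punctured discs. A punctured disc has cohomology only in degrees $0$ and $1$. The class $\xi$ has no component in $H^0(\tilde\Delta^*)\otimes H^2(X_0)$. If $e$ also has no component in $H^0(\tilde\Delta^*)\otimes H^{k-1}(X_0)$, then $\xi e=0$. For an arbitrary $e$ the product $\xi e$ would be an uncontrolled class in $H^1(\tilde\Delta^*)\otimes H^k(X_0)$, the part on which $\partial$ takes a residue. The right choice of $e$ comes from a product structure of the pair $(Y,D_Y)$, which $\psi_\kappa$ provides.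

\subsection{Local triviality}
Fix $U$ as in Proposition~\ref{prop:vanish} and local coordinates $b$ on $B$ centered at $0$. For each branch point $x_j$ of $\varphi_0$ we have $f^{-1}(x_j,0)=\bigsqcup_\kappa\Phi_\kappa$; the index $\kappa$ depends on $j$, which we suppress. Choose disjoint open neighborhoods of the compact sets $\Phi_\kappa$ on which $\psi_\kappa$ is a submersion (Proposition~\ref{prop:smooth}) and \eqref{eq:disc} holds. Since $f$ is proper, there are a disc $\Delta_j\ni x_j$ and a ball $0\in U_1\subset U$ such that $f^{-1}(\Delta_j\times U_1)$ lies in the union of these neighborhoods. So $f^{-1}(\Delta_j\times U_1)=\bigsqcup_\kappa O_\kappa$ with $O_\kappa\supset\Phi_\kappa$ open and closed, and $f\colon O_\kappa\to\Delta_j\times U_1$ is proper. Let $\mu=(|t|^2+|b|^2)\circ f$ on $O_\kappa$.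

\begin{lemma}\label{lem:trivial}
Fix $j$ and $\kappa$, and write $\psi=\psi_\kappa$. There are a number $c>0$ and an open ball $T\subset\mathfrak t_\kappa$ around $0$ such that, for $Y_\kappa=\{z\in O_\kappa:\mu(z)\le c,\ \psi(z)\in T\}$, the map $\psi\colon Y_\kappa\to T$ is a trivial $C^\infty$ fiber bundle whose fiber is a compact manifold with boundary. With $T^\circ=T\setminus\Sigma_\kappa$ and $Y^\circ_\kappa=Y_\kappa\setminus D_Y$, the map
\[
H^*(Y_\kappa)\otimes H^*(T^\circ)\to H^*(Y^\circ_\kappa),\qquad a\otimes\omega\mapsto a|_{Y^\circ_\kappa}\cdot\psi^*\omega,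
\]
is an isomorphism.
\end{lemma}

\begin{proof}
The map $\psi$ is a submersion but not proper; we cut its source by $\mu$ at a level that is transverse to the fibers. Choose $c_0>0$ such that $\{|t|^2+|b|^2\le c_0\}$ is a compact subset of $\Delta_j\times U_1$. Then $\{\mu\le c_0\}\subset O_\kappa$ is compact. By Sard's theorem the smooth function $\mu$ on the manifold $\psi^{-1}(0)$ has a regular value $c\in(0,c_0]$. At a point of $\psi^{-1}(0)\cap\{\mu=c\}$ the form $d\mu$ is nonzero on $\ker d\psi$, so $(\psi,\mu)$ is a submersion there. The points of the compact set $\{\mu=c\}$ where $(\psi,\mu)$ is not a submersion form a compact set whose image under $\psi$ misses $0$. Let $T$ be a ball around $0$ disjoint from this image. Then $Y_\kappa$ is a manifold with boundary $\{\mu=c\}\cap\psi^{-1}(T)$, and $\psi\colon Y_\kappa\to T$ is a proper submersion whose restriction to the boundary is also a submersion. By Ehresmann's theorem it is a fiber bundle, and it is trivial because $T$ is a ball. So $Y_\kappa\cong\Phi'\times T$ over $T$ with $\Phi'$ compact, $H^*(Y_\kappa)=H^*(\Phi')$, and $Y^\circ_\kappa\cong\Phi'\times T^\circ$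 by \eqref{eq:disc}. The last assertion is the K\"unneth formula.
\end{proof}

Choose such data for all $j$ and $\kappa$. Since $\mu$ and $\psi_\kappa$ vanish on $\Phi_\kappa$, the set $Y_\kappa$ is a neighborhood of $\Phi_\kappa$. Using again that $f$ is proper, and then that $D$ is closed with $D\cap(\mathbb P^1\times\{0\})=\{x_1,\dots,x_s\}$, we choose pairwise disjoint discs $x_j\in\Delta_j'\subset\Delta_j$ and then a ball $0\in U'\subset U_1$ with
\begin{equation}\label{eq:nbhd}
f^{-1}(\Delta'_j\times U')\cap O_\kappa\subset Y_\kappa\ \text{ for all }j,\kappa,\qquad D\cap(\mathbb P^1\times U')\subset\bigsqcup_j\Delta'_j\times U' .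
\end{equation}
Put $Y_j=f^{-1}(\Delta'_j\times U')$ and $Y_j^\circ=Y_j\setminus D_Y$.

\subsection{Proof of Proposition~\ref{prop:vanish}}
\emph{Step 1: the choice of $e$.} Lift $\zeta$ to $\zeta^\sharp\in H^k_{D_Y}(Y_U)$, and consider for each $j$, $\kappa$ the exact sequence
\[
H^{k-1}(Y_\kappa)\to H^{k-1}(Y^\circ_\kappa)\xrightarrow{\ \partial\ }H^k_{D_Y}(Y_\kappa)\to H^k(Y_\kappa)\to H^k(Y^\circ_\kappa).
\]
By Lemma~\ref{lem:trivial} the last map, $a\mapsto a\otimes1$, is injective, so $\partial$ is surjective. Its kernel is $H^{k-1}(Y_\kappa)\otimes1$. The complement $T^\circ$ of finitely many complex hyperplanes in a ball is connected, so this kernel is the whole summand $H^{k-1}(Y_\kappa)\otimes H^0(T^\circ)$. Therefore $\zeta^\sharp|_{Y_\kappa}=\partial e_\kappa$ with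
\begin{equation}\label{eq:e}
e_\kappa=\sum_ia_i|_{Y^\circ_\kappa}\cdot\psi_\kappa^*\omega_i,\qquad\omega_i\in H^{\ge1}(T^\circ).
\end{equation}
By \eqref{eq:nbhd} the restrictions of the $e_\kappa$ assemble to a class $e\in H^{k-1}(Y_j^\circ)$, and (F4) gives $\xi\zeta^\sharp|_{Y_j}=\partial(\xi e)$.

\emph{Step 2: reduction to the central fiber away from $D$.} We have $\mathrm{pr}_*=\int_{\mathbb P^1}\circ\,\tau_*$, where $\int_{\mathbb P^1}\colon H^{k+2}(\mathbb P^1\times X_U)\to H^k(X_U)$ extracts the coefficient of the point class of $\mathbb P^1$ and so commutes with restriction to $X_0$. It suffices to prove $\tau_*(\xi\zeta)|_{\mathbb P^1\times X_0}=0$. The map $\tau_*$ need not commute with restriction to $b=0$ in general, but off $D_X$ it is the trace of a covering, which does; we therefore move the computation there.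

Since $\dim Y=\dim(\mathbb P^1\times X)$, the Gysin morphism is $\tau_*\mathbb Q_Y\to\mathbb Q_{\mathbb P^1\times X}$. Apply to it the functors of cohomology with support in $D_X$, of cohomology, and of cohomology of the complement of $D_X$. As $\tau^{-1}(D_X)=D_Y$, this yields a map of long exact sequences from that of $(Y,D_Y)$ to that of $(\mathbb P^1\times X,D_X)$, over any open subset of $\mathbb P^1\times X$. Thus $\tau_*(\xi\zeta)$ is the image of $\tau_*(\xi\zeta^\sharp)$, and over $\Delta'_j\times X_{U'}$ we have $\tau_*(\xi\zeta^\sharp)=\tau_*\partial(\xi e)=\partial\operatorname{tr}(\xi e)$. Restriction to $b=0$ is a map of pairs. It sends $\tau_*(\xi\zeta^\sharp)$ to a class in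
\[
H^{k+2}_{\{x_1,\dots,x_s\}\times X_0}(\mathbb P^1\times X_0)=\bigoplus_jH^{k+2}_{\{x_j\}\times X_0}(\Delta'_j\times X_0),
\]
by excision, and this class maps to $\tau_*(\xi\zeta)|_{\mathbb P^1\times X_0}$. Its $j$-th component is $\partial$ of the restriction of $\operatorname{tr}(\xi e)$ to $(\Delta_j'\setminus x_j)\times X_0$, and by base change for traces this restriction is $\operatorname{tr}\big((\xi e)|_{Y^*}\big)$, where $Y^*=\tau^{-1}\big((\Delta'_j\setminus x_j)\times X_0\big)$. So it is enough to show $(\xi e)|_{Y^*}=0$.

\emph{Step 3: the product vanishes.} A point of $Y^*$ is a point $x\in\Delta'_j\setminus x_j$, an ordering $(q_1,\dots,q_n)$ of $\varphi_0^{-1}(x)$, and a sheaf $F\in X_0$. So $Y^*=\tilde\Delta^*\times X_0$, where $\tilde\Delta^*\to\Delta'_j\setminus x_j$ is the $n!$-sheeted covering of orderings. Each component of a finite covering of a punctured disc is a punctured disc, so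
\[
H^*(Y^*)=\big(H^0(\tilde\Delta^*)\oplus H^1(\tilde\Delta^*)\big)\otimes H^*(X_0).
\]
A class lies in $H^1(\tilde\Delta^*)\otimes H^*(X_0)$ if and only if it restricts to zero on $\{o\}\times X_0$ for every $o\in\tilde\Delta^*$, and the product of two such classes is zero. Fix $o=(x;q_1,\dots,q_n)$.

The class $e$ restricts to zero. Since $X_0$ is connected, $\{o\}\times X_0$ lies in a single $O_\kappa$. On it $t=t(x)$ and $\lambda_i=y(q_i)$ do not depend on $F$, so $\psi_\kappa$ is constant. Each $\psi_\kappa^*\omega_i$ in \eqref{eq:e} is then pulled back from a point and has positive degree, so it vanishes.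

The class $\xi$ restricts to zero. By Lemma~\ref{lem:L}, $L|_{\{o\}\times X_0}\cong\mathcal F|_{\{q_1\}\times X_0}$, with $q_1$ a smooth point of $C$. The sheaf $\mathcal F$ is a line bundle on $C^{\mathrm{sm}}\times X_0$, where $C^{\mathrm{sm}}$ is the smooth locus, so $c_1(\mathcal F|_{\{q\}\times X_0})\in H^2(X_0)$ is locally constant in $q\in C^{\mathrm{sm}}$. As $C$ is integral, $C^{\mathrm{sm}}$ is connected, and the class is $0$ at $q=\sigma(0)$ by the normalization of $\mathcal F$.

Hence $(\xi e)|_{Y^*}=0$, and Proposition~\ref{prop:vanish} is proved. \qed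

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Any two classes in $H^*(X_0)$ extend to classes $a,a'\in H^*(X_U)$ for some neighborhood $U$ of $0$. Restricting \eqref{eq:defect} to $X_0$ and applying Proposition~\ref{prop:vanish} to $\zeta(a,a')$ shows that $h$ is a derivation of $H^*(X_0)=H^*(\overline J_C)$. The family is admissible for $C$, so it computes the perverse filtration, and Proposition~\ref{prop:graded} gives the action on $\mathrm{gr}^P$. The last assertion was deduced after the statement.
\end{proof}

\begin{remark}
Irreducibility of $C$ enters Step 3 in an essential way: if $C^{\mathrm{sm}}$ were disconnected, the normalization along $\sigma$ would control $c_1(\mathcal F|_{\{q\}\times X_0})$ only for $q$ in the component of $\sigma(0)$. Rational coefficients are used for the eigenspace decomposition of $[2]^*$ and for the division by $(n-1)!$.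
\end{remark}

\section{Families, Hodge structures and uniqueness}\label{sec:compl}

We prove Theorem~\ref{thm:compl}, with the family and the endomorphism $h$ constructed above.

\begin{proof}[Proof of part (1)]
By Proposition~\ref{prop:graded} and Lemma~\ref{lem:ghost} for the perverse $t$-structure, $\prod_{i=0}^{2g}(h-i)=0$ in $\operatorname{End}(K)$. Hence the elements $\varpi_i=\prod_{j\ne i}\frac{h-j}{i-j}$ are orthogonal idempotents with sum $1$, and $(h-i)\varpi_i=0$. A triangulated category with a bounded $t$-structure is idempotent complete (Le--Chen), so $K=\bigoplus_iK_{(i)}$ in $D^b_c(B)$, with $K_{(i)}$ the image of $\varpi_i$ and $h=i$ on it. On ${}^p\mathcal H^{k-g}(K[\dim X])$ the idempotent $\varpi_i$ acts as $1$ if $k=i$ and as $0$ otherwise. So $K_{(i)}[\dim X]$ has perverse cohomology only in degree $i-g$, and ${}^p\tau_{\le k-g}K[\dim X]=\bigoplus_{i\le k}K_{(i)}[\dim X]$.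

At $b\in B$ the induced decomposition of $H^*(X_b)$ is the eigenspace decomposition of $h$. The family is admissible for $\mathcal C_b$, the endomorphism $h$ is defined over all of $B$ without reference to $0$, and by the convention of Section~\ref{sec:family} the results of Sections~\ref{sec:flags}--\ref{sec:leibniz} hold at $b$. So the proof of Theorem~\ref{thm:main} applies at $b$ with the same $h$. The specialization map is the composite $H^*(X_0)\cong H^*(X_U)\to H^*(X_b)$ for a small ball $U$ around $0$ and $b\in U$. Both arrows are maps from sections of $K$ to stalks, so they commute with $h$, and specialization sends the $i$-th eigenspace to the $i$-th eigenspace.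
\end{proof}

\begin{proof}[Proof of part (2)]
We lift $h$ to the derived category $D^b\mathrm{MHM}(B)$ of mixed Hodge modules, which has the six functors and their adjunctions, compatibly with the underlying complexes. Write $\mathbb Q^H_Z$ and $\mathbb D^H_Z$ for the constant and dualizing objects; for $Z$ smooth of pure dimension $e$ one has $\mathbb D^H_Z=\mathbb Q^H_Z[2e](e)$.

Let $\Gamma$ be an irreducible closed subvariety of dimension $e$ of a variety $Z$. There is a natural morphism $\mathbb Q^H_\Gamma[e]\to IC^H_\Gamma$, which is an isomorphism on the smooth locus. The dual of $IC^H_\Gamma$ is $IC^H_\Gamma(e)$, so dualizing gives $IC^H_\Gamma\to\mathbb D^H_\Gamma[-e](-e)$. The composite $\mathbb Q^H_\Gamma\to\mathbb D^H_\Gamma[-2e](-e)$ has an underlying class in $H^{BM}_{2e}(\Gamma)=\mathbb Q[\Gamma]$ that is nonzero on the smooth locus; after rescaling by a rational number it is $[\Gamma]$. Composing with $\mathbb Q^H_Z\to i_*\mathbb Q^H_\Gamma$ and $i_*\mathbb D^H_\Gamma\to\mathbb D^H_Z$, for $i$ the inclusion, lifts $[\Gamma]$ to a morphism $\mathbb Q^H_Z\to\mathbb D^H_Z[-2e](-e)$.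

Applied to the components of $\Gamma_N\subset Z=Y\times_BX$, this gives $\mathbb Q_Z^H\to\mathbb D^H_Z[-2m](-m)=\pi_Y^!\mathbb Q^H_Y$, so $\tilde\delta$ lifts to $\pi_*\mathbb Q_X^H\to\rho_*\mathbb Q^H_Y$. Applied to the components of a divisor of a rational section of $L$, it lifts $\xi$ to $\mathbb Q^H_Y\to\mathbb D^H_Y[-2m+2](-m+1)=\mathbb Q^H_Y[2](1)$. The counit $\mathrm{pr}_!\mathbb D^H_Y\to\mathbb D^H_X$ lifts the Gysin morphism to $\mathrm{pr}_*\mathbb Q^H_Y\to\mathbb Q^H_X[-2](-1)$. The Tate twists cancel, so $h$ lifts to an endomorphism of $\pi_*\mathbb Q^H_X$. Pulling back to the point $0$ and using proper base change, $h$ becomes an endomorphism of the mixed Hodge structure $H^d(\overline J_C)$. The kernel of the morphism $h-i$ is a mixed Hodge substructure.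
\end{proof}

\begin{proof}[Proof of part (3)]
Let $A=H^*(\overline J_C)$ and let $\mathcal G$ be the group in the statement. If $\phi\in\mathcal G$ and $(A_{(i)})$ is a multiplicative splitting, then so is $(\phi A_{(i)})$, since $\phi$ preserves degrees, products and each $P_k$. The set of splittings is nonempty by Theorem~\ref{thm:main}.

The action is free: if $\phi$ preserves each $A_{(i)}$, then for $a\in A_{(i)}$ we have $\phi(a)-a\in A_{(i)}\cap P_{i-1}=0$.

The action is transitive. Let $(A_{(i)})$ and $(A'_{(i)})$ be two multiplicative splittings. Both $A_{(i)}$ and $A'_{(i)}$ map isomorphically onto $\mathrm{gr}^P_iA$, compatibly with the degree. For $a\in A_{(i)}$ let $\phi(a)$ be the unique element of $A'_{(i)}$ with $\phi(a)\equiv a\pmod{P_{i-1}}$, and extend linearly. Then $\phi$ is a graded linear bijection that preserves $P_\bullet$, is trivial on $\mathrm{gr}^P$, and carries the first splitting to the second. For $a\in A_{(i)}$ and $a'\in A_{(i')}$, the product $\phi(a)\phi(a')$ lies in $A'_{(i+i')}$ and is congruent to $aa'\in A_{(i+i')}$ modulo $P_{i+i'-1}$, by multiplicativity of $P_\bullet$. So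 $\phi(aa')=\phi(a)\phi(a')$; for $i+i'>2g$ both sides are zero. A multiplicative bijection fixes $1$, so $\phi\in\mathcal G$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{MY}
Maulik and Yun, \emph{Macdonald formula for curves with planar singularities}.

\bibitem{MS}
Migliorini and Shende, \emph{A support theorem for Hilbert schemes of planar curves}.

\bibitem{Shen}
Junliang Shen, \emph{Cohomology of compactified Jacobians for locally planar integral curves}, arXiv:2512.14995 (2025).

\end{thebibliography}
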